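# A representation-infinite triangular algebra all of whose quotients have dense orbits

## The quiver $E_6$ with one zero path, closed up by a second path

Throughout, $K$ is an algebraically closed field of characteristic zero, and modules are finite-dimensional left modules. Paths are composed from right to left, so a path from $x$ to $y$ lies in $e_yAe_x$. For a module $M$ put $M_x=e_xM$.

Here is the object on which everything turns. Let $\Gamma$ be the quiver
$$s\xrightarrow{\alpha}a\xrightarrow{\beta}c\xrightarrow{\gamma}b\xrightarrow{\delta}t,\qquad p\xrightarrow{\pi}c .$$
It is of type $E_6$, with branch vertex $c$. Let $L$ be a linear quiver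
$$s=w_0 - w_1-\dots-w_m-w_{m+1}=t\qquad(m\ge 0)$$
whose first edge is oriented $s\to w_1$, whose last edge is oriented $w_m\to t$, and whose other edges are oriented arbitrarily. For $m=0$ it is a single arrow $\rho:s\to t$. Glue $\Gamma$ and $L$ at $s$ and at $t$, call the result $Q_L$, and put
$$A_L=KQ_L/(\delta\gamma\beta\alpha).$$

In $Q_L$ the vertex $s$ is a source and $t$ is a sink. So no path passes through $s$ or $t$ in its interior, and every path lies in $\Gamma$ or in $L$. An oriented cycle would lie inside one of the trees $\Gamma$, $L$, which is impossible. Hence $Q_L$ has no oriented cycles, and the ideal $(\delta\gamma\beta\alpha)$ is admissible.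

Let $D=K\Gamma/(\delta\gamma\beta\alpha)$. The only relation lives on $\Gamma$, so an $A_L$-module is a pair $(N,R)$: a $D$-module $N$ and a representation $R$ of $L$, with $N_s=R_s$ and $N_t=R_t$. Each half has only finitely many indecomposables. All the difficulty is in the gluing.

The gluing behaves as follows. Four lines in a plane have a modulus, the cross-ratio; three lines have none. A suitable $D$-module $N$ marks two lines in the plane $N_s$ and two lines in the plane $N_t$. An isomorphism $N_s\cong N_t$ given by $R$ puts the four lines in one plane, and a parameter appears. But the $N$ that marks all four lines is never generic: one explicit exact sequence deforms it to a module that marks fewer. Moreover, as soon as any path of $A_L$ is set to zero, either one of the lines can no longer occur, or $N_s$ and $N_t$ are no longer linked through $R$. So the parameter exists, is never generic, and disappears in every proper quotient.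

These algebras answer the following question: if every component of every module variety, for an algebra and all its quotients, has a dense orbit, must the algebra have only finitely many indecomposable modules?

## Module varieties, the dense-orbit property, and the statements

Let $A=KQ/R$ be a bound quiver algebra, with $R$ admissible. It is called triangular if $Q$ has no oriented cycles. Quotients $A/I$ of triangular algebras are again triangular bound quiver algebras, up to isomorphism and discarding the zero algebra.

For a dimension vector $d\in\mathbb Z_{\ge0}^{Q_0}$, the module variety $\operatorname{mod}(A,d)$ is the affine variety of tuples $M=(M_a)_{a\in Q_1}$, $M_a\in\operatorname{Hom}_K(K^{d_{ta}},K^{d_{ha}})$, that satisfy the relations in $R$. If $R=0$ it is an affine space, written $\operatorname{rep}(Q,d)$. The group $GL(d)=\prod_xGL(d_x,K)$ acts by base change, and its orbits are the isomorphism classes. We write $O_M$ for the orbit of $M$. Four standard facts are used.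

- The stabilizer of $M$ is $\operatorname{Aut}(M)$, open in $\operatorname{End}(M)$, so $\dim O_M=\dim GL(d)-\dim\operatorname{End}(M)$.
- An orbit is open in its closure, and the other orbits in the closure have smaller dimension.
- $GL(d)$ is connected, so each irreducible component of $\operatorname{mod}(A,d)$ is $GL(d)$-stable.
- If finitely many orbits cover an irreducible variety, one of them is dense.

**Definition.** The algebra $A$ has the dense-orbit property (is DO) if for every $d$ each irreducible component of $\operatorname{mod}(A,d)$ contains a dense $GL(d)$-orbit. The zero algebra is regarded as DO.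

**Example.** Let $A$ be $x\xrightarrow{f}y\xrightarrow{g}z$ with $gf=0$, and $d=(1,1,1)$. Then $\operatorname{mod}(A,d)=\{(f,g)\in K^2: gf=0\}$ has two components, the coordinate axes. On each axis the nonzero points form one orbit, which is dense.

The algebra $A$ is representation-finite if it has only finitely many isomorphism classes of indecomposables. The question comes from Calin Chindris, Ryan Kinser, Jerzy Weyman, "Module varieties and representation type of finite-dimensional algebras", arXiv:1201.6422 (2012).

**Dense Orbit Conjecture.** For a triangular algebra $A$ the following are equivalent: (i) $A$ is representation-finite; (ii) for any ideal $I$ of $A$, the algebra $A/I$ is DO.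

One direction is immediate. If $A$ is representation-finite, so is every quotient $A/I$. Then, by Krull–Schmidt, every $\operatorname{mod}(A/I,d)$ has finitely many orbits, and every component, being a finite union of orbits, has a dense one. So (i) implies (ii). The issue is the converse.

**Theorem 1.** For every $L$ as above, $A=A_L$ satisfies:

(a) $A$ is representation-infinite;

(b) $A$ is DO;

(c) for every ideal $I\ne0$, $A/I$ is representation-finite (or zero), hence DO.

So (ii) holds for $A_L$ and (i) fails: the Dense Orbit Conjecture is false. The algebra $A_L$ has $6+m$ vertices. The simplest case is $m=0$: six vertices, arrows $\alpha,\beta,\gamma,\delta,\pi,\rho$, and the relation $\delta\gamma\beta\alpha=0$.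

There is also a positive result. For a triangular algebra $A=KQ/R$ let $r(x,y)$ be the number of elements of $e_yRe_x$ in a minimal generating set of $R$ that consists of elements of the spaces $e_yRe_x$. The Tits form is
$$q_A(d)=\sum_x d_x^2-\sum_{x\to y}d_xd_y+\sum_{x,y}r(x,y)d_xd_y ,$$
and it is weakly positive if $q_A(d)>0$ for all $0\neq d\ge0$. For $x\to y\to z$ with zero composite, for instance, $q(d)=d_x^2+d_y^2+d_z^2-d_xd_y-d_yd_z+d_xd_z$.

**Theorem 2.** If a triangular algebra $A$ satisfies (ii), then

(a) $\dim e_yAe_x\le1$ for all vertices $x,y$, and $A$ has only finitely many ideals;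

(b) for every proper ideal $I$, the Tits form of $A/I$ is weakly positive.

## Two computations by hand

**The Kronecker quiver.** Take two arrows $x\rightrightarrows y$ and $d=(1,1)$. Then $\operatorname{rep}(Q,d)=K^2$ is irreducible, and $(g_x,g_y)$ acts by the scalar $g_yg_x^{-1}$. The orbits are $0$ and the punctured lines through $0$, and none is dense. So this algebra is not DO.

**The algebra $A_L$ for $m=0$ and $d=(1,\dots,1)$.** Without the relation, the six coordinates $\alpha,\dots,\rho$ are free, and $\delta\gamma\beta\alpha/\rho$ is a nonconstant invariant rational function, because numerator and denominator are both scaled by $g_tg_s^{-1}$. So there would be no dense orbit. With the relation, at least one of $\alpha,\beta,\gamma,\delta$ is $0$. The variety has four components, one for each of these four coordinates, and at every point the nonzero coordinates sit on a forest, since the only cycle of the graph is broken. On a forest the torus $GL(d)$ acts transitively on tuples of nonzero scalars. So there are finitely many orbits, and every component has a dense one. The relation removes the obvious parameter. The parameter that survives shows up only at larger dimension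 vectors.

## Dimension counts: the proof of Theorem 2, and where they stop

A natural attack on the open direction is to assume (ii) and squeeze out constraints by comparing dimensions of components and orbits. This gives Theorem 2.

**Step 1: two independent elements of $e_yAe_x$ violate (ii).** This generalizes the Kronecker computation. Suppose $\dim e_yAe_x\ge2$. Then $x\neq y$, since $e_xAe_x=K$ by triangularity. Let $J$ be the ideal generated by $(\operatorname{rad}A)e_y$ and $A'=A/J$, so in $A'$ the vertex $y$ is a sink. We have
$$e_yJe_x=\big(e_yA(\operatorname{rad}A)e_y\big)Ae_x=0,$$
because $e_yA(\operatorname{rad}A)e_y\subseteq e_y(\operatorname{rad}A)e_y=0$ by triangularity. Hence $U:=e_yA'e_x=e_yAe_x$ has dimension at least $2$.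

Let $P=A'e_x$. Then $P_x=e_xA'e_x=K$, so $\operatorname{End}(P)=K$; moreover $P_y=U$. Since $(\operatorname{rad}A')e_y=0$, every line $\ell\subset U$ is a submodule of $P$, of dimension vector $\epsilon_y$ (the unit vector at $y$). Put $d=\underline{\dim}P-\epsilon_y$; note $d_x=1$. Let $\mathcal U\subseteq\operatorname{mod}(A',d)$ be the set of modules $M$ generated by $M_x$. The condition says that each map $e_zA'e_x\otimes M_x\to M_z$ is surjective, which is a condition on ranks, so $\mathcal U$ is open. It is $GL(d)$-stable and contains the modules $P/\ell$. Conversely, if $M\in\mathcal U$, a generator of the line $M_x$ gives a surjection $P\to M$ whose kernel has dimension vector $\epsilon_y$, i.e. is a line in $U$. So $\mathcal U$ consists exactly of the modules isomorphic to some $P/\ell$.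

If $P/\ell\cong P/\ell'$, then by projectivity the isomorphism lifts to an endomorphism of $P$ that carries $\ell$ into $\ell'$. This is a scalar, and it is nonzero, so $\ell=\ell'$. As $\dim U\ge2$ and $K$ is infinite, $\mathcal U$ contains infinitely many orbits. Also $\operatorname{End}(P/\ell)=K$, because an endomorphism is determined by its action on the generating line $(P/\ell)_x$. So all orbits in $\mathcal U$ have the same dimension $\dim GL(d)-1$.

Suppose $A'$ were DO, and let $C$ be a component that meets $\mathcal U$, with dense orbit $O$. Then $O$ meets the nonempty open subset $C\cap\mathcal U$ of $C$, so $O\subset\mathcal U$ because $\mathcal U$ is stable. Every other orbit in $C=\overline O$ has dimension less than $\dim O$, so it does not lie in $\mathcal U$. Thus $C\cap\mathcal U=O$. There are finitely many components, so $\mathcal U$ would contain finitely many orbits, a contradiction. Hence $A'=A/J$ is not DO, and (ii) fails.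

**Step 2: finiteness of the set of ideals.** By Step 1, (ii) forces $\dim e_yAe_x\le1$ for all $x,y$. Every ideal is $I=\bigoplus_{x,y}e_yIe_x$, and each $e_yIe_x$ is $0$ or all of $e_yAe_x$. So there are finitely many ideals. This proves (a).

**Step 3: weak positivity.** The purpose is to bound components from below by Krull and orbits from above by the scalars. If (ii) holds and $I$ is proper, then $A/I$ is a DO triangular algebra; so it suffices to show that a DO triangular algebra, again written $A=KQ/R$, has weakly positive Tits form. Let $0\ne d\ge0$. The variety $\operatorname{mod}(A,d)$ contains $0$, so it has a component $C$. It is cut out by $\sum r(x,y)d_xd_y$ equations (a generator in $e_yRe_x$ gives a $d_y\times d_x$ matrix of equations) in an affine space of dimension $\sum_{x\to y}d_xd_y$. By Krull's height theorem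
$$\dim C\ge\sum_{x\to y}d_xd_y-\sum_{x,y}r(x,y)d_xd_y=\dim GL(d)-q_A(d).$$
The nonzero scalars form a one-dimensional subgroup of $GL(d)$ that acts trivially, so every orbit has dimension at most $\dim GL(d)-1$. A dense orbit in $C$ gives $\dim GL(d)-1\ge\dim GL(d)-q_A(d)$, i.e. $q_A(d)\ge1$. This proves (b). $\square$

To finish a proof of the conjecture along these lines, one would need to pass from weak positivity to representation-finiteness. That step is not available. For $A_L$ with $m=0$, the arrow $\rho$ contributes $-st$ to the Tits form and the relation contributes $+st$. Writing a vertex for its coordinate,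
$$q_{A_L}=s^2+a^2+c^2+b^2+t^2+p^2-sa-ac-cb-bt-pc ,$$
the positive definite $E_6$-form. So, once Theorem 1 is proved, even (ii) together with positive definiteness of the Tits form does not imply (i). A second natural attempt stops at a related point: from a one-parameter family in $\operatorname{mod}(A,d)$ one would like to read off a component without dense orbit, but this only works if the family is dense in a component. The rest of the lecture shows that for $A_L$ it never is.

## Gluing along a vertex: double cosets and almost chains

**Three lines against four.** Suppose $N_s$, $N_t$ and $R$ are all two-dimensional and $R$ is an isomorphism $\rho:N_s\to N_t$. If automorphisms of $N$ act on $N_s$ and $N_t$ through the diagonal torus $T$, independently, then gluings are classified by $T\backslash GL_2/T$. A coset in $GL_2/T$ is an ordered pair of distinct points on $\mathbb P^1$, so $T\backslash GL_2/T$ classifies two pairs of points, and the cross-ratio is a parameter. If on one side $T$ is enlarged to the stabilizer $B$ of a single point $\infty$, then $B\backslash GL_2/T$ classifies pairs $(p,q)$ of distinct points relative to $\infty$. There are three classes: $p=\infty$; $q=\infty$;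 neither. The three lemmas below extend the finite case.

**Definition.** For a finite poset $\Theta$ and $V=\bigoplus_{i\in\Theta}V_i$ (some $V_i$ may be $0$), let $G_\Theta(V)$ be the set of $g\in GL(V)$ whose components $g_{ji}:V_i\to V_j$ vanish unless $i\le j$. Call $\Theta$ an almost chain if it has at most one incomparable pair.

For a subset $J$ write $V_J=\bigoplus_{j\in J}V_j$. If $g\in G_\Theta(V)$ and $J$ is an up-set, then $gV_J=V_J$; conversely, if $g$ preserves $V_J$ for the up-sets $J=\{j: j\ge i\}$, then $g_{ji}=0$ unless $i\le j$. So $G_\Theta(V)$ is the stabilizer of all $V_J$, $J$ an up-set, and in particular is a group.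

**Example.** With $V_1,V_2$ one-dimensional: for $\Theta=\{1<2\}$ the group $G_\Theta$ is the stabilizer of the line $V_2$, a Borel subgroup of $GL_2$; for $\Theta=\{1,2\}$ incomparable it is the torus $T$. Both posets are almost chains, and so is every chain. Three pairwise incomparable elements do not form an almost chain.

The first lemma turns morphisms between summands into automorphisms.

**Lemma 1.** Let $(X_i)_{i\in\Theta}$ be representations of a bound quiver and $v$ a vertex with $\dim(X_i)_v=1$ for all $i$. Let $\Theta$ be partially ordered so that for $i\le j$ there is a morphism $X_i\to X_j$ that is nonzero at $v$. Let $N=\bigoplus_iV_i\otimes X_i\oplus N'$ with $N'_v=0$. Then the image of $\operatorname{Aut}(N)$ in $GL(N_v)$, $N_v\cong\bigoplus V_i$, contains $G_\Theta(N_v)$, realized by automorphisms that are the identity on $N'$.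

*Proof.* Choose basis vectors $x_i\in(X_i)_v$ and, after rescaling, morphisms $\theta_{ji}:X_i\to X_j$ for $i\le j$ with $\theta_{ji}(x_i)=x_j$ and $\theta_{ii}=\mathrm{id}$. For $g\in G_\Theta(N_v)$ take the endomorphism of $N$ with components $g_{ji}\otimes\theta_{ji}$ on $\bigoplus V_i\otimes X_i$ and the identity on $N'$. Order $\Theta$ by a linear extension. Then $g$ is block triangular and invertible, so its diagonal blocks $g_{ii}$ are invertible. Our endomorphism is block triangular with diagonal blocks $g_{ii}\otimes\mathrm{id}$, so it is an automorphism. At $v$ it induces $g$, since $\theta_{ji}(x_i)=x_j$. $\square$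

**Lemma 2.** Let $\Theta$ be an almost chain, $\Pi$ a chain, and let $V=\bigoplus_\Theta V_i=\bigoplus_\Pi V'_k$ be two decompositions. Then $G_\Theta(V)\backslash GL(V)/G_\Pi(V)$ is finite.

*Proof.* **Step 1: reformulation, and the case of two chains.** As $\Pi$ is a chain, $G_\Pi(V)$ is the stabilizer of a flag. So we must show that $G_\Theta(V)$ has finitely many orbits on flags $Z=(Z_k)$ of a fixed type. A pair of flags $F,Z$ in $V$ is a representation
$$F_1\to F_2\to\dots\to V\leftarrow\dots\leftarrow Z_2\leftarrow Z_1$$
of a quiver of type $A$ with all maps injective. There are finitely many isomorphism classes of a given dimension vector, and two flags $Z$ with isomorphic representations (for the same $F$) are conjugate under the stabilizer of $F$. This settles the case that $\Theta$ is a chain. We also record a by-product: since all maps are injective, every interval summand contains the vertex $V$, and choosing a basis vector at $V$ in each summand gives a basis of $V$ adapted to both flags, i.e. every $F_i$ and every $Z_k$ is spanned by a subset of it.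

**Step 2: the shape of an almost chain.** Let $x,x'$ be the incomparable pair. Any other $z$ is comparable to both. It cannot lie below one and above the other, since then $x,x'$ would be comparable. So $z$ lies above both or below both. Let $\Theta_>$ be the set of elements above both. An up-set $J$ is contained in $\Theta_>$, or contains $\Theta_>\cup\{x,x'\}$, or equals $\Theta_>\cup\{x\}$ or $\Theta_>\cup\{x'\}$. The up-sets of the first two kinds are linearly ordered by inclusion. So $G_\Theta(V)$ is the stabilizer of a flag $F$, consisting of the $V_J$ of the first two kinds, together with the two subspaces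
$$B=V_{\Theta_>\cup\{x\}},\qquad B'=V_{\Theta_>\cup\{x'\}} .$$
Put $F^3=B\cap B'=V_{\Theta_>}$ and $F^2=B+B'=V_{\Theta_>\cup\{x,x'\}}$. Both belong to $F$. Let $G_F\supseteq G_\Theta(V)$ be the stabilizer of $F$.

**Step 3: reduction to $F^2/F^3$.** By Step 1, $G_F$ has finitely many orbits on flags of the given type. Fix one flag $Z$, and let $S_0=G_F\cap\operatorname{Stab}(Z)$. The $G_\Theta(V)$-orbits in $G_F\cdot Z$ correspond to $G_\Theta(V)\backslash G_F/S_0$, i.e. to the $S_0$-orbits on $G_F\cdot(B,B')$. The pairs in this set satisfy $B_1\cap B_1'=F^3$, $B_1+B_1'=F^2$, with fixed dimensions. So they correspond to certain pairs of complementary subspaces, of fixed dimensions, of $\bar V=F^2/F^3$. It is enough to show that $S_0$ has finitely many orbits on all such complementary pairs in $\bar V$. Let $\bar Z_k$ be the image of $Z_k\cap F^2$ in $\bar V$.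

**Step 4: $S_0$ induces on $\bar V$ every $h\in GL(\bar V)$ that stabilizes $\bar Z$.** Choose a basis $\mathcal B$ of $V$ adapted to $Z$ and $F$. Let $\mathcal B_{mid}$ be the set of basis vectors in $F^2$ but not in $F^3$, and $V_{mid}=\operatorname{span}\mathcal B_{mid}\cong\bar V$. As $Z_k\cap F^2$ is spanned by $\mathcal B\cap Z_k\cap F^2$, the subspace $\bar Z_k$ corresponds to $\operatorname{span}(\mathcal B_{mid}\cap Z_k)$. Let $\hat h$ be $h$ on $V_{mid}$ and the identity on $\mathcal B\setminus\mathcal B_{mid}$. Each $Z_k$ is the sum of the spans of $\mathcal B_{mid}\cap Z_k$ and of $(\mathcal B\setminus\mathcal B_{mid})\cap Z_k$; the first is preserved because $h$ stabilizes $\bar Z_k$, the second is fixed pointwise. A member of $F$ contained in $F^3$ is fixed pointwise. A member that contains $F^2$ is the sum of $V_{mid}$ and a span of vectors of $\mathcal B\setminus\mathcal B_{mid}$, so it is preserved. Hence $\hat h\in S_0$, and it induces $h$.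

**Step 5: a star quiver.** It remains to see that $\operatorname{Stab}(\bar Z)\subseteq GL(\bar V)$ has finitely many orbits on complementary pairs $(\bar B,\bar B')$ of fixed dimensions. Such a pair together with $\bar Z$ is a representation, with fixed dimension vector, of a star quiver with center $\bar V$ and arms
$$\bar Z_1\to\bar Z_2\to\dots\to\bar V,\qquad\bar B\to\bar V,\qquad\bar B'\to\bar V .$$
Two pairs with isomorphic representations are conjugate under $\operatorname{Stab}(\bar Z)$, through the component of the isomorphism at $\bar V$. A star with two arms of length one has type $D$ or $A$, so Gabriel's theorem gives finiteness. $\square$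

The next lemma inserts the linear quiver $L$ between the two sides.

**Lemma 3.** Let $L$ be a linear quiver with end vertices $s\neq t$ and arbitrary orientation, $d$ a dimension vector, $V=K^{d_s}=\bigoplus_\Theta V_i$, $W=K^{d_t}=\bigoplus_\Xi W_j$. If one of $\Theta,\Xi$ is a chain and the other an almost chain, then $G_\Theta(V)\times G_\Xi(W)\times\prod_{w\neq s,t}GL(d_w)$ has finitely many orbits on $\operatorname{rep}(L,d)$.

*Proof.* The roles of $s$ and $t$ are symmetric, so let $\Xi$ be a chain.

**Step 1: absorb the flag at $t$ into the quiver.** $G_\Xi(W)$ is the stabilizer of a flag $W_{(1)}\subseteq\dots\subseteq W_{(r)}=W$. Let $L^+$ be the linear quiver obtained from $L$ by attaching $f_1\to\dots\to f_{r-1}\to t$, and for $R\in\operatorname{rep}(L,d)$ let $R^+$ be its extension to $L^+$ by the inclusions of the flag. Put $\mathcal G=GL(V)\times G_\Xi(W)\times\prod_{w\ne s,t}GL(d_w)$. An isomorphism $R_0^+\to R^+$ is the same as an element of $\mathcal G$ that carries $R_0$ to $R$: its components at the $f_i$ are the restrictions of its component at $t$. So $R^+\cong R_0^+$ if and only if $R,R_0$ lie in one $\mathcal G$-orbit, and $\operatorname{Stab}_{\mathcal G}(R_0)\cong\operatorname{Aut}(R_0^+)$.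 Since $L^+$ has type $A$, there are finitely many $\mathcal G$-orbits.

**Step 2: cut down from $GL(V)$ to $G_\Theta(V)$.** The group $H$ in the lemma is the preimage of $G_\Theta(V)$ under the projection $\mathcal G\to GL(V)$. The $H$-orbits in $\mathcal GR_0$ correspond to $H\backslash\mathcal G/\operatorname{Stab}_{\mathcal G}(R_0)$. As $H$ contains the kernel of the surjection $\mathcal G\to GL(V)$, this is $G_\Theta(V)\backslash GL(V)/S_V$, where $S_V$ is the image of $\operatorname{Aut}(R_0^+)$ in $GL(V)$.

**Step 3: interval modules at an end vertex form a chain.** Number the vertices of $L^+$ linearly from its end vertex $s=1$. The indecomposables nonzero at $s$ are the interval modules $[1,i]$, one-dimensional at $s$. Let $i<j$. If the edge between $i$ and $i+1$ is $i\to i+1$, then $[i+1,j]$ is a submodule of $[1,j]$ with quotient $[1,i]$, and $[1,j]\to[1,i]$ is nonzero at $s$. If it is $i+1\to i$, then $[1,i]$ is a submodule of $[1,j]$, and the inclusion is nonzero at $s$. So the relation "there is a map nonzero at $s$" is total. It is transitive because the spaces at $s$ are one-dimensional. It is antisymmetric: if there are such maps in both directions between two intervals,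 both composites are endomorphisms nonzero at $s$, hence nonzero scalars, because intervals have endomorphism ring $K$; so the intervals are isomorphic. Thus we have a total order as required in Lemma 1, and $S_V\supseteq G_\Pi(V)$ for a chain $\Pi$. Lemma 2 gives finiteness of $G_\Theta(V)\backslash GL(V)/S_V$. $\square$

**Example.** Delete $p$, i.e. replace $\Gamma$ by the linear quiver $s\to a\to c\to b\to t$ with zero composite, and glue $L$ as before. No interval module of this bound quiver is nonzero at both $s$ and $t$, and by Step 3 above the intervals nonzero at $s$, and those nonzero at $t$, form chains. So Lemmas 1 and 3 give finitely many modules of each dimension vector: no parameter. The vertex $p$ is there to create an incomparable pair at each end.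

## The modules over $D$ that meet $s$ or $t$

$D$-modules are the representations of $\Gamma$ with zero composite $N_s\to N_t$. Recall Gabriel's theorem: for a Dynkin quiver, $\underline{\dim}$ is a bijection from indecomposables to positive roots. An indecomposable $X$ satisfies $\operatorname{End}(X)=K$ and $\operatorname{Ext}^1(X,X)=0$, and its orbit is dense in $\operatorname{rep}(\Gamma,\underline{\dim}X)$: for $d=\underline{\dim}X$ the Tits form of $\Gamma$ has $q(d)=1$, so $\dim O_X=\dim GL(d)-1=\dim GL(d)-q(d)=\dim\operatorname{rep}(\Gamma,d)$. In particular $D$ is representation-finite.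

**Lemma 4.** An indecomposable $D$-module $X$ has $X_s=0$ or $X_t=0$.

*Proof.* Suppose $X_s\ne0\ne X_t$ and let $d=\underline{\dim}X$. The support of $X$ is connected, so $d\ge1$ along the path from $s$ to $t$. On the irreducible variety $\operatorname{rep}(\Gamma,d)$ it is an open condition that the composite from $s$ to $t$ is nonzero, and it is satisfied somewhere because $d\ge1$ along the path. The dense orbit $O_X$ meets this open set, and the condition is invariant under isomorphism. So $X$ has nonzero composite, a contradiction. $\square$

For a connected set $S$ of vertices let $[S]$ be the thin module: $K$ at the vertices of $S$, identity maps along arrows inside $S$. A subset of $S$ that is closed under the arrows inside $S$ gives a submodule of $[S]$, and its complement gives the quotient. For example, $[c]$ is a submodule of $[a,c]$ with quotient $[a]$. Let $u,v,w\in K^2$ be pairwise independent.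

**Indecomposables with $X_s\ne0$.** By Lemma 4 they vanish at $t$, so they live on the $D_5$ with vertices $s,a,c,b,p$, whose tail is $s$. In the usual coordinates the positive roots of $D_5$ are $e_i\pm e_j$ $(i<j)$, the tail simple root is $e_1-e_2$, and the positive roots that involve it are the eight roots $e_1\pm e_j$, $2\le j\le5$, all with coefficient $1$. Here are eight pairwise nonisomorphic indecomposables.

- $E_1=[s]$, $E_2=[s,a]$, $E_3=[s,a,c]$, $E_4=[s,a,c,b]$, $E_5=[s,a,c,p]$, $E_6=[s,a,c,b,p]$.
- $E_7$: $K$ at $s,a,b,p$ and $K^2$ at $c$; $\alpha=1$, $\beta(1)=u$, $\pi(1)=v$, $\ker\gamma=Kw$.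
- $E_8$: $K$ at $s,b,p$ and $K^2$ at $a,c$; $\alpha(1)=u$, $\beta=\mathrm{id}$, $\pi(1)=v$, $\ker\gamma=Kw$.

Thin modules with connected support are indecomposable. For $f\in\operatorname{End}(E_7)$ or $\operatorname{End}(E_8)$, the map $f_c$ preserves the three distinct lines $Ku,Kv,Kw$, so it is a scalar. The other components are then the same scalar, because $\alpha,\beta,\pi$ are injective and $\gamma$ is surjective. So $E_7,E_8$ have endomorphism ring $K$ and are indecomposable. The dimension vectors are distinct, so the list is complete.

Choose the same functional $\gamma:K^2\to K$ in $E_7$ and $E_8$. The following are morphisms, nonzero at $s$.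

- $E_4\to E_7$: identity at $s,a$; $1\mapsto u$ at $c$; $1\mapsto\gamma(u)$ at $b$. At $\beta$ both composites send $1$ to $u$; at $\gamma$ both send $1$ to $\gamma(u)$; $p$ is zero in $E_4$.
- $E_7\to E_8$: $1\mapsto u$ at $a$, identity elsewhere. At $\alpha$ and at $\beta$ both composites send $1$ to $u$; the squares at $\gamma$ and $\pi$ are identities.
- $E_8\to E_6$: $\gamma$ at $a$ and $c$, $\gamma(u)$ at $s$, $\gamma(v)$ at $p$, identity at $b$. At $\alpha$ both composites send $1$ to $\gamma(u)$; at $\beta$ and at $\gamma$ both equal $\gamma$; at $\pi$ both send $1$ to $\gamma(v)$. It is nonzero at $s$ since $u\notin Kw$.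
- $E_8\to E_3$: let $\ell:K^2\to K$ have kernel $Kv$; take $\ell$ at $a,c$, $\ell(u)$ at $s$, zero at $b,p$. At $\alpha$ both composites send $1$ to $\ell(u)$; at $\beta$ both equal $\ell$; at $\gamma$ both are zero since $E_3$ vanishes at $b$; at $\pi$ both are zero since $\ell(v)=0$. It is nonzero at $s$ since $u\notin Kv$.
- $E_6\to E_5$: factor out the submodule $[b]$.
- $E_3\to E_5$: inclusion of $[s,a,c]$ into $[s,a,c,p]$.
- $E_5\to E_2$: factor out the submodule $[c,p]$.
- $E_2\to E_1$: factor out the submodule $[a]$.

Spaces at $s$ are one-dimensional, so composites are again nonzero at $s$. Hence Lemma 1 applies at $v=s$ with the almost chain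
$$E_4<E_7<E_8<\{E_3,E_6\}<E_5<E_2<E_1 .$$

**Indecomposables with $X_t\neq0$.** By Lemma 4 they vanish at $s$ and live on the $D_5$ with vertices $t,b,c,a,p$, whose tail is $t$. Again there are eight, all one-dimensional at $t$. Let $\eta:K^2\to K$ be a functional with kernel $Kw$.

- $F_1=[t]$, $F_2=[b,t]$, $F_3=[c,b,t]$, $F_4=[a,c,b,t]$, $F_5=[p,c,b,t]$, $F_6=[a,c,b,t,p]$.
- $F_7$: $K^2$ at $c$ and $K$ at $a,b,t,p$; $\beta(1)=u$, $\pi(1)=v$, $\gamma=\eta$, $\delta=1$.
- $F_8$: $K^2$ at $c,b$ and $K$ at $a,t,p$; $\beta(1)=u$, $\pi(1)=v$, $\gamma=\mathrm{id}$, $\delta=\eta$.

In $F_7,F_8$ an endomorphism again preserves the lines $Ku,Kv,Kw$ at $c$ (in $F_8$ through $\gamma=\mathrm{id}$ and $\delta$), so it is a scalar. The dimension vectors are distinct, so the list is complete. The following are morphisms, nonzero at $t$.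

- The inclusions $F_1\to F_2\to F_3\to F_4$ and $F_3\to F_5$.
- $F_4\to F_8$: identity at $a$, $1\mapsto u$ at $c$ and $b$, $\eta(u)$ at $t$. At $\beta$ and $\gamma$ both composites send $1$ to $u$; at $\delta$ both send $1$ to $\eta(u)\ne0$; $p$ is zero in $F_4$.
- $F_5\to F_8$: the same with $v$ and $p$ in place of $u$ and $a$.
- $F_8\to F_7$: $\eta$ at $b$, identity elsewhere. At $\gamma$ and at $\delta$ both composites equal $\eta$; at $\beta$ and $\pi$ there is nothing to check.
- $F_7\to F_6$: $\eta$ at $c$, $\eta(u)$ at $a$, $\eta(v)$ at $p$, identity at $b,t$. At $\beta$ both composites send $1$ to $\eta(u)$; at $\pi$ both send $1$ to $\eta(v)$; at $\gamma$ both equal $\eta$; at $\delta$ both are the identity.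

Hence Lemma 1 applies at $v=t$ with the almost chain
$$F_1<F_2<F_3<\{F_4,F_5\}<F_8<F_7<F_6 .$$

**What automorphisms of a $D$-module do at the two ends.** For a $D$-module $N$ let $\Theta(N)$, resp. $\Xi(N)$, be the induced poset of those $E_i$, resp. $F_j$, that occur as direct summands of $N$. By Lemma 4 each indecomposable summand of $N$ is some $E_i$, some $F_j$, or vanishes at both $s$ and $t$. The $E_i$ vanish at $t$ and the $F_j$ vanish at $s$. Lemma 1 at $s$ gives automorphisms that are the identity on all summands other than the $E_i$, hence the identity at $t$; Lemma 1 at $t$ gives automorphisms that are the identity at $s$. Multiplying them, we get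
$$\text{the image of }\operatorname{Aut}(N)\text{ in }GL(N_s)\times GL(N_t)\text{ contains }G_{\Theta(N)}(N_s)\times G_{\Xi(N)}(N_t). \tag{1}$$
Both posets are almost chains. The poset $\Theta(N)$ is a chain unless both $E_3,E_6$ occur in $N$, and $\Xi(N)$ is a chain unless both $F_4,F_5$ occur in $N$.

## Theorem 1(a): a cross-ratio from $E_3,E_6$ at $s$ and $F_4,F_5$ at $t$

We take the two incomparable pairs at once. Let $N=E_3\oplus E_6\oplus F_4\oplus F_5$, so $N_s=K^2$ and $N_t=K^2$. For $\lambda\in K\setminus\{0,1\}$ let $R_\lambda$ have $K^2$ at every vertex of $L$, the matrix $\rho_\lambda=\begin{pmatrix}1&1\\1&\lambda\end{pmatrix}$ on one fixed arrow of $L$, and the identity on the others. Note $\det\rho_\lambda=\lambda-1\ne0$.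

**Step 1: every $f\in\operatorname{Aut}(N)$ has diagonal $f_s$ and diagonal $f_t$.** Only $E_3,E_6$ are nonzero at $s$, and only $F_4,F_5$ at $t$, so we check four kinds of components.

- $f:E_3\to E_6$. Since $E_3$ vanishes at $b$, $f_b=0$, so $\gamma f_c=0$ in $E_6$, where $\gamma=1$. Hence $f_c=0$. Then $\beta\alpha f_s=f_c\beta\alpha=0$ with $\beta\alpha=1$ in $E_6$, so $f_s=0$.
- $f:E_6\to E_3$. Since $E_3$ vanishes at $p$, $f_p=0$, so $f_c\pi=0$ with $\pi=1$ in $E_6$. Hence $f_c=0$, and as before $f_s=0$.
- $f:F_4\to F_5$. Since $F_5$ vanishes at $a$, $f_a=0$, so $f_c\beta=0$ with $\beta=1$ in $F_4$. Hence $f_c=0$. Then $f_b\gamma=\gamma f_c=0$ and $f_t\delta=\delta f_b=0$ give $f_b=f_t=0$.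
- $f:F_5\to F_4$. Since $F_4$ vanishes at $p$, $f_p=0$, so $f_c\pi=0$ with $\pi=1$ in $F_5$. Hence $f_c=0$, and as before $f_b=f_t=0$.

**Step 2: the parameter is an invariant.** All maps of $R_\lambda$ are invertible. Walking along $L$ from $s$ to $t$, and inverting arrows where necessary, we get an isomorphism $\sigma_\lambda:N_s\to N_t$ with $\sigma_\lambda\in\{\rho_\lambda,\rho_\lambda^{-1}\}$; which of the two occurs does not depend on $\lambda$. An isomorphism $(N,R_\lambda)\cong(N,R_\mu)$ restricts to an automorphism $f$ of $N$ and satisfies $f_t\sigma_\lambda=\sigma_\mu f_s$. By Step 1, $f_s,f_t$ are diagonal, so the function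
$$\frac{\sigma_{11}\sigma_{22}}{\sigma_{12}\sigma_{21}}$$
takes the same value on $\sigma_\lambda$ and $\sigma_\mu$. Its value on $\rho_\lambda$ is $\lambda$, and on $\rho_\lambda^{-1}=\frac1{\lambda-1}\begin{pmatrix}\lambda&-1\\-1&1\end{pmatrix}$ it is also $\lambda$. Hence $\lambda=\mu$.

So one dimension vector carries infinitely many isomorphism classes of $A$-modules. By Krull–Schmidt, $A$ is representation-infinite. $\square$

## Theorem 1(b): an exact sequence that keeps $E_6\oplus F_4$ out of generic modules

The family used all of $E_3,E_6,F_4,F_5$. To be DO, only generic modules of components matter. So it is enough that no generic $D$-module contains all four. The pair $E_6,F_4$ already suffices.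

**Lemma 5.** There is a non-split exact sequence of $D$-modules $0\to F_4\to E_4\oplus F_6\to E_6\to0$.

*Proof.* The quotient $F_4/[t]=[a,c,b]$ is a submodule of $E_4=[s,a,c,b]$, which gives $F_4\to E_4$; and $F_4=[a,c,b,t]$ is a submodule of $F_6$. These two maps form the left map. Further, $E_4$ is a submodule of $E_6=[s,a,c,b,p]$, and $F_6/[t]=[a,c,b,p]$ is a submodule of $E_6$, which gives $F_6\to E_6$. The right map is the first of these on $E_4$ and minus the second on $F_6$. At $a,c,b$ the sequence is $K\to K^2\to K$, $1\mapsto(1,1)$ and $(x,y)\mapsto x-y$; at $s$ and at $p$ it is $0\to K\to K$; at $t$ it is $K\to K\to0$. So it is a complex and exact. If it split, $E_4\oplus F_6\cong F_4\oplus E_6$, which contradicts Krull–Schmidt. $\square$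

**Recall: the middle term degenerates to the sum of the ends.** Let $0\to U\to M\to X\to0$ be exact. In suitable bases every arrow acts on $M$ by a matrix $\begin{pmatrix}U_a&Z_a\\0&X_a\end{pmatrix}$. Conjugating by $\tau$ on the $U$-part and $1$ on the $X$-part, with $\tau\in K^*$, replaces $Z_a$ by $\tau Z_a$. For $\tau\to0$ we reach $U\oplus X$. So $O_{U\oplus X}\subset\overline{O_M}$.

Now we prove (b).

**Step 1: the components of $\operatorname{mod}(A,d)$.** The arrows of $Q_L$ are those of $\Gamma$ and those of $L$, and the only relation involves $\Gamma$, so as varieties
$$\operatorname{mod}(A,d)=\operatorname{mod}(D,d|_\Gamma)\times\operatorname{rep}(L,d|_L). \tag{2}$$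
Since $D$ is representation-finite, $\operatorname{mod}(D,d|_\Gamma)$ is a finite union of orbits, so its components are orbit closures. The second factor is an affine space. So every component of $\operatorname{mod}(A,d)$ has the form $\overline{O_N}\times\operatorname{rep}(L,d|_L)$, where $\overline{O_N}$ is a component of $\operatorname{mod}(D,d|_\Gamma)$. Fix such an $N$.

**Step 2: $N$ does not have both $E_6$ and $F_4$ as summands.** Suppose $N\cong E_6\oplus F_4\oplus N''$. Adding $N''$ to the last two terms of the sequence in Lemma 5 gives an exact sequence $0\to F_4\to N_1\to E_6\oplus N''\to0$ with $N_1=E_4\oplus F_6\oplus N''$. So $O_N\subset\overline{O_{N_1}}$. By Krull–Schmidt $N_1\not\cong N$, so $O_N$ lies in the closure of a different orbit and has smaller dimension. Then $\overline{O_N}\subsetneq\overline{O_{N_1}}$, and $\overline{O_N}$ is not a component, a contradiction.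

**Step 3: finitely many ways to glue $L$ to $N$.** If neither $\Theta(N)$ nor $\Xi(N)$ were a chain, all of $E_3,E_6,F_4,F_5$ would occur in $N$, against Step 2. So one of the two posets is a chain and the other an almost chain. By (1), the image of $\operatorname{Stab}(N)=\operatorname{Aut}(N)$ in $GL(N_s)\times GL(N_t)$ contains $G_{\Theta(N)}(N_s)\times G_{\Xi(N)}(N_t)$. By Lemma 3 the group $\operatorname{Stab}(N)\times\prod_{i=1}^mGL(d_{w_i})$ has finitely many orbits on the irreducible variety $\operatorname{rep}(L,d|_L)$. Hence it has a dense orbit $\Omega$.

**Step 4: a dense orbit in the component.** Let $R\in\Omega$. The orbit $GL(d)(N,R)$ contains $\{N\}\times\Omega$, hence $\{gN\}\times g\Omega$ for all $g\in GL(d)$. As $g\Omega$ is dense in $\operatorname{rep}(L,d|_L)$, the closure of the orbit contains $\{gN\}\times\operatorname{rep}(L,d|_L)$ for all $g$, that is, $O_N\times\operatorname{rep}(L,d|_L)$, and therefore the whole component $\overline{O_N}\times\operatorname{rep}(L,d|_L)$. The orbit lies in this component, so it is dense in it. Thus $A$ is DO. $\square$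

**Remark (where the family lies).** For $m=0$ the family of part (a) has dimension vector $(s,a,c,b,t,p)=(2,3,4,3,2,2)$. By Lemma 5 it lies in the closure of the set of modules with $\Gamma$-part $E_3\oplus E_4\oplus F_5\oplus F_6$. There the posets are $\{E_4<E_3\}$ and $\{F_5<F_6\}$, both chains, so by Lemma 3 only finitely many orbits occur on that set. The infinitely many classes sit in its boundary.

## Theorem 1(c): killing any path removes $E_6$, $F_4$, $F_5$, or the bridge through $L$

Let $0\neq I\subsetneq A$ be an ideal. (For $I=A$ the quotient is zero.)

**Step 1: ideals are spanned by paths.** Every path lies in $\Gamma$ or in $L$, and these are trees that share only the vertices $s,t$. So two distinct paths with the same start and end can only occur from $s$ to $t$, one in $\Gamma$ and one in $L$, and the one in $\Gamma$ is zero in $A$. Hence $\dim e_yAe_x\le1$ for all $x,y$, each nonzero $e_yAe_x$ is spanned by one path (possibly trivial), and $I=\bigoplus e_yIe_x$ is spanned by paths.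

**Step 2: what is to be shown.** We show that for each $d$ there are only finitely many isomorphism classes of $A$-modules $M=(N,R)$ with $IM=0$ and dimension vector $d$. Then module varieties of $A/I$ have finitely many orbits, so $A/I$ is DO. It also gives representation-finiteness: by the second Brauer–Thrall theorem (Bautista; Nazarova–Roiter), over an algebraically closed field a representation-infinite algebra has infinitely many non-isomorphic modules of some fixed dimension, and a given dimension allows only finitely many dimension vectors.

**Step 3: $I$ contains a path of $L$ (possibly $e_s$, $e_t$ or $e_{w_i}$).** Extending it, we see that $I$ contains a maximal directed path of $L$, which has positive length since every vertex of $L$ lies on an edge. This path acts as zero on $R$. On the full interval module $[s,t]$ of $L$ it acts nontrivially. So $[s,t]$ is not a summand of $R$, i.e. no indecomposable summand of $R$ is nonzero at both $s$ and $t$. As in Step 3 of the proof of Lemma 3, the intervals nonzero at $s$ form a chain, and so do those nonzero at $t$. Lemma 1, applied at $s$ and at $t$ as in the derivation of (1), shows that the image of $\operatorname{Aut}(R)$ in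 $GL(V)\times GL(W)$, with $V=K^{d_s}$ and $W=K^{d_t}$, contains $G_\Pi(V)\times G_{\Pi'}(W)$ with chains $\Pi,\Pi'$.

There are finitely many isomorphism types of $N$ and of $R$ of the given dimension vectors. Fix representatives $N_0$, $R_0$. Every module with these types is isomorphic to some $(N_0,\varphi R_0)$ with $\varphi\in GL(V)\times GL(W)$, since base change at the other vertices of $\Gamma$ and $L$ does not affect the gluing. An isomorphism $(N_0,\varphi R_0)\cong(N_0,\varphi'R_0)$ consists of $f\in\operatorname{Aut}(N_0)$ and an isomorphism $\varphi R_0\to\varphi'R_0$, which at $s,t$ has the form $\varphi'k\varphi^{-1}$ with $k\in\operatorname{Aut}(R_0)$, such that the two agree at $s$ and $t$. This says $\varphi'=f\varphi k^{-1}$ at $s$ and $t$. So the isomorphism classes correspond to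
$$\operatorname{im}\operatorname{Aut}(N_0)\,\backslash\,GL(V)\times GL(W)\,/\,\operatorname{im}\operatorname{Aut}(R_0).$$
The left group contains $G_{\Theta(N_0)}(V)\times G_{\Xi(N_0)}(W)$ by (1), with almost chains; the right group contains $G_\Pi(V)\times G_{\Pi'}(W)$, with chains. By Lemma 2 in each of the two factors, there are finitely many double cosets.

**Step 4: $I$ contains no path of $L$.** Then $I$ contains a nonzero path of $\Gamma$, possibly trivial. Every nonzero path of $D$ is a subpath of one of the maximal ones, $\gamma\beta\alpha$, $\delta\gamma\beta$, $\delta\gamma\pi$, so $I$ contains one of these three. They act nontrivially on $E_6$, $F_4$, $F_5$ respectively: $\gamma\beta\alpha$ is the identity $K\to K$ from $s$ to $b$ in $E_6$, $\delta\gamma\beta$ the identity from $a$ to $t$ in $F_4$, and $\delta\gamma\pi$ the identity from $p$ to $t$ in $F_5$. Since $IM=0$, the module $N$ has no summand $E_6$, or no summand $F_4$, or no summand $F_5$. In the first case $\Theta(N)$ is a chain; in the other two $\Xi(N)$ is a chain. The other poset is an almost chain by (1). There are finitely many isomorphism types of $N$, and for each of them Lemma 3 together with (1) gives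 finitely many orbits of $\operatorname{Stab}(N)\times\prod_{i=1}^m GL(d_{w_i})$ on $\operatorname{rep}(L,d|_L)$, hence finitely many isomorphism classes of modules $(N,R)$.

This proves (c) and completes the proof of Theorem 1. By (b) and (c) every quotient of $A_L$, including $A_L$ itself, is DO, while by (a) $A_L$ is representation-infinite; so the Dense Orbit Conjecture is false. $\square$
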